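\title{Definable filtration for the modal logics of $\lozenge^{m+1}p\to\lozenge p\vee p$}

\begin{abstract}
For $m>0$ let $\mathsf L_m$ be the normal modal logic axiomatized by $\lozenge^{m+1}p\to\lozenge p\vee p$. We prove that every $\mathsf L_m$ admits definable filtration. The equivalence is induced by a finite set of formulas that is computable and does not depend on the model, and the relation on the quotient is the least one that yields an $\mathsf L_m$-frame. The same filtration preserves symmetry and all positive first-order frame conditions.
\end{abstract}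

\section{The problem and the main theorem}\label{sec:intro}

Modal formulas are built from propositional variables and $\top$ by $\neg$, $\wedge$ and $\lozenge$; the other Boolean connectives and $\Box=\neg\lozenge\neg$ are abbreviations, and $\lozenge^0\varphi=\varphi$, $\lozenge^{i+1}\varphi=\lozenge\lozenge^i\varphi$. A \emph{frame} is a set $X$ with a binary relation $R$, and a \emph{model} $M=(X,R,V)$ adds a valuation $V$ that assigns a subset of $X$ to each variable. We say that $x$ \emph{sees} $y$ if $xRy$, and write $R(x)$ for the set of points seen by $x$; thus $x\vDash\lozenge\varphi$ iff $x$ sees a point at which $\varphi$ holds. A frame is an \emph{$L$-frame} if every formula of the logic $L$ is true at every point of every model based on it. Let $R^0$ be the diagonal relation and $R^{i+1}=R\circ R^i$.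

For $m>0$ let $\mathsf L_m$ be the normal modal logic axiomatized by $\lozenge^{m+1}p\to\lozenge p\vee p$. Its frames are the frames with $R^{m+1}\subseteq R\cup R^0$, that is,
\begin{equation}\label{eq:frame}
xR^{m+1}y\ \text{ and }\ x\ne y\quad\Longrightarrow\quad xRy .
\end{equation}
Indeed, \eqref{eq:frame} makes the axiom true everywhere, and if \eqref{eq:frame} fails at $(x,y)$, then the valuation $V(p)=\{y\}$ refutes the axiom at $x$. For $m=1$ this is transitivity except on the diagonal, and $\mathsf L_1$ is the logic $\mathrm{wK4}$.

Filtration turns a model into a finite one without changing the truth of finitely many given formulas. Let $M=(X,R,V)$ be a model and $\Gamma$ a finite set of formulas closed under subformulas. For a set of formulas $\Delta$, write $x\sim_\Delta y$ if $x$ and $y$ satisfy the same formulas of $\Delta$ in $M$. Let $\sim$ be an equivalence relation on $X$ with ${\sim}\subseteq{\sim_\Gamma}$, and let $[x]$ be the $\sim$-class of $x$. A \emph{filtration of $M$ through $\Gamma$ via $\sim$} is a model $(X/{\sim},\hat R,\hat V)$ such that, for all $x,y\in X$,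
\begin{enumerate}
\item[(i)] $\hat V(p)=\{[z]:z\in V(p)\}$ for every variable $p\in\Gamma$;
\item[(ii)] $xRy$ implies $[x]\hat R[y]$;
\item[(iii)] $[x]\hat R[y]$ implies $x\vDash\lozenge\psi$ for every $\lozenge\psi\in\Gamma$ with $y\vDash\psi$.
\end{enumerate}
Condition (ii) bounds $\hat R$ from below and (iii) bounds it from above. Together they give the \emph{filtration lemma}: for $\psi\in\Gamma$, the formula $\psi$ holds at $x$ in $M$ iff it holds at $[x]$ in the filtration. The proof is an induction on $\psi$. Variables are handled by (i) and ${\sim}\subseteq{\sim_\Gamma}$; for $\lozenge\psi$, condition (ii) carries a witness from $M$ to the quotient and (iii) carries the truth of $\lozenge\psi$ back.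

A filtration is \emph{finite} if $X/{\sim}$ is finite, and \emph{definable} if ${\sim}={\sim_\Delta}$ for some set of formulas $\Delta$. A logic $L$ \emph{admits definable filtration} if for every model $M$ based on an $L$-frame and every finite subformula-closed $\Gamma$ there is a finite definable filtration of $M$ through $\Gamma$ whose frame $(X/{\sim},\hat R)$ is again an $L$-frame.

It is known that the logics $\mathsf L_m$ admit finite filtrations in this sense when $\sim$ may be an arbitrary equivalence contained in $\sim_\Gamma$. Such an equivalence may use any information about the frame, whereas a definable one separates two points only when a formula does. Since \eqref{eq:frame} makes an exception for $x=y$, and formulas do not speak about identity of points, it is not evident that definable equivalences suffice. Kudinov and Shapirovsky \cite{KS} pose the problem: \emph{for $m>0$, do the logics $\mathsf L_m$ admit definable filtration?} The answer is yes.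

For an equivalence $\sim$ on $X$, let $[x]R_{\min}[y]$ mean that $x'Ry'$ for some $x'\sim x$ and $y'\sim y$; this is the least relation on $X/{\sim}$ that satisfies (ii).

\begin{theorem}\label{thm:main}
Let $m>0$. For every finite subformula-closed $\Gamma$ and every finite set of formulas $\Theta$ there is a finite set of formulas $\Delta\supseteq\Gamma\cup\Theta$, effectively computable from $m,\Gamma,\Theta$ and independent of the model, such that the following holds for every model $M=(X,R,V)$ with $R^{m+1}\subseteq R\cup R^0$. Let ${\sim}={\sim_\Delta}$, let $\hat R$ be the least relation on $X/{\sim}$ with $R_{\min}\subseteq\hat R$ and $\hat R^{m+1}\subseteq\hat R\cup\hat R^0$, and let $\hat V(p)=\{[z]:z\in V(p)\}$. Then $(X/{\sim},\hat R,\hat V)$ is a filtration of $M$ through $\Gamma$.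
\end{theorem}

The quotient is finite because $\Delta$ is finite, and its frame is an $\mathsf L_m$-frame by the choice of $\hat R$. The case $\Theta=\varnothing$ answers the question.

\begin{corollary}\label{cor:answer}
For every $m>0$ the logic $\mathsf L_m$ admits definable filtration.
\end{corollary}

Nothing is lost by taking the least relation. Every filtration via $\sim$ whose frame satisfies \eqref{eq:frame} has a relation that contains $\hat R$, and (iii) passes to smaller relations. So a suitable filtration via $\sim$ exists iff $\hat R$ satisfies (iii), and the whole problem is the choice of $\sim$.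

Section~\ref{sec:examples} shows why the first candidates for $\sim$ fail and what must be added. Sections \ref{sec:clusters}--\ref{sec:proof} prove Theorem~\ref{thm:main}, and Section~\ref{sec:ext} extends it to further frame conditions.

\section{Two obstacles and the idea}\label{sec:examples}

For transitive frames the coarsest equivalence $\sim_\Gamma$ is enough. If $R$ is transitive, $\lozenge\psi\in\Gamma$, $[x]R_{\min}[y]$ and $y\vDash\psi\vee\lozenge\psi$, then $x\vDash\lozenge\psi$: with $x'\sim_\Gamma x$, $y'\sim_\Gamma y$, $x'Ry'$ we have $y'\vDash\psi\vee\lozenge\psi$, hence $x'\vDash\lozenge\psi$. This propagates along paths, so the transitive closure of $R_{\min}$ satisfies (iii). Under \eqref{eq:frame} the same propagation yields at best $x\vDash\lozenge^{m+1}\psi$, hence only $x\vDash\lozenge\psi\vee\psi$, and the second alternative does occur.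

\begin{example}\label{ex:gamma}
Let $X$ consist of a cycle $c_0Rc_1R\cdots Rc_mRc_0$ of $m+1$ distinct points and two further points $eRy$, with no other edges. A walk of length $m+1$ goes once around the cycle, so \eqref{eq:frame} holds. Let $V(p)=\{c_0,y\}$, $V(q)=\{y\}$ and $\Gamma=\{p,q,\lozenge p\}$. Both $c_m$ and $e$ satisfy $\neg p$, $\neg q$, $\lozenge p$, so under $\sim_\Gamma$ there is a path $[c_0]R_{\min}\cdots R_{\min}[c_m]=[e]R_{\min}[y]$ of length $m+1$, and $[c_0]\ne[y]$ because of $q$. Hence $[c_0]\hat R[y]$, while $y\vDash p$ and $c_0\nvDash\lozenge p$. No filtration via $\sim_\Gamma$ is based on an $\mathsf L_m$-frame.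
\end{example}

Here $\lozenge q$ separates $c_m$ from $e$, which suggests adding all formulas up to some modal depth (the nesting depth of $\lozenge$). But refinement cuts both ways: it removes spurious paths from the quotient, and it also creates more pairs of distinct classes to which \eqref{eq:frame} applies. Let $\equiv_i$ denote agreement on all formulas in the variable $p$ of depth at most $i$. A formula of depth at most $i+1$ is a Boolean combination of $p$, $\top$ and formulas $\lozenge\chi$ with $\chi$ of depth at most $i$. So $v\equiv_{i+1}w$ as soon as $v\equiv_0w$ and every point seen by one of them is $\equiv_i$-equivalent to a point seen by the other.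

\begin{example}\label{ex:depth}
Let $m=1$, $\Gamma=\{p,\lozenge p\}$ and $h\ge2$. The model of Figure~\ref{fig:depth} has the points $x,c,y,f,e,0,1,\dots,h-1$, with $V(p)=\{x,y\}$, $R(j)=\{0,\dots,j-1\}$ for $0\le j<h$, and
\begin{gather*}
R(x)=\{c,0,\dots,h-1\},\quad R(c)=\{x,c,0,\dots,h-1\},\quad R(e)=\{y,f,0,\dots,h-1\},\\
R(y)=\{f,0,\dots,h-2\},\quad R(f)=\{y,f,0,\dots,h-2\}.
\end{gather*}
The only pairs in $R^2\setminus R$ are $(x,x)$ and $(y,y)$, so \eqref{eq:frame} holds.

In the chain, $j\equiv_ij'$ whenever $j,j'\ge i$. By induction: if $j,j'\ge i+1$ and $l<j$, then either $l<j'$, or $l\ge j'$ and $l\equiv_ij'-1$. In particular $h-1\equiv_ih-2$ for $i\le h-2$. Comparing the sets displayed above, induction on $i$ gives $x\equiv_iy$ and $c\equiv_if$ for $i\le h-1$, and then $c\equiv_he$. On the other hand $x\not\equiv_hy$: the formula $\lozenge(\neg\lozenge p\wedge\lozenge^{h-1}\top)$ has depth $h$ and holds at $x$, which sees $h-1$, but not at $y$. Under $\equiv_h$ we thus have $[x]R_{\min}[c]=[e]R_{\min}[y]$ and $[x]\ne[y]$, so $[x]\hat R[y]$, while $y\vDash p$ and $x\nvDash\lozenge p$. No depth works for all models.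
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\node[circle,draw,inner sep=2pt] (x) at (0,2) {$x$};
\node (c) at (1.6,2) {$c$};
\node (e) at (3.4,2.8) {$e$};
\node[circle,draw,inner sep=2pt] (y) at (4.4,1.5) {$y$};
\node (f) at (6,1.5) {$f$};
\node (a) at (2,0) {$h-1$};
\node (b) at (4,0) {$h-2$};
\node (d) at (5.4,0) {$\cdots$};
\node (z) at (6.6,0) {$0$};
\draw[<->] (x) -- (c);
\draw[<->] (y) -- (f);
\draw[->] (c) edge[loop above] (c);
\draw[->] (f) edge[loop right] (f);
\draw[->] (e) -- (y);
\draw[->] (e) -- (f);
\draw[->] (x) -- (a);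
\draw[->] (c) -- (a);
\draw[->] (e) -- (a);
\draw[->] (y) -- (b);
\draw[->] (f) -- (b);
\draw[->] (a) -- (b);
\draw[->] (b) -- (d);
\draw[->] (d) -- (z);
\end{tikzpicture}
\caption{A model on an $\mathsf L_1$-frame; $p$ holds at the circled points, and a point that sees a number also sees all smaller numbers (arrows omitted). Formulas of depth at most $h$ do not separate $c$ from $e$ but do separate $x$ from $y$, so the quotient must join $[x]$ to $[y]$ although $x\nvDash\lozenge p$.}\label{fig:depth}
\end{figure}

One might now expect a negative answer. To see what helps, let $m=1$, $\lozenge\psi\in\Gamma$, and follow a path of length two in the quotient: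
\[
x\sim x',\quad x'Rc,\quad c\sim e,\quad eRy',\quad y'\sim y,\qquad y\vDash\psi,\quad x\nvDash\lozenge\psi .
\]
The pair $([x],[y])$ must not enter $\hat R$, so we have to show $x\sim y$. Suppose that $\sim$ respects $\psi$ and $\lozenge\psi$. Then $y'\vDash\psi$, so $e$ and $c$ satisfy $\lozenge\psi$, so $x'\vDash\lozenge\lozenge\psi\wedge\neg\lozenge\psi$. By \eqref{eq:frame}, every $\psi$-point seen by $c$ equals $x'$. Now let $\approx$ be a definable equivalence, called the type, with ${\sim}\subseteq{\approx}\subseteq{\sim_\Gamma}$, and suppose that $c\sim e$ forces $c$ and $e$ to see $\psi$-points of the same types. Then $c$ sees a $\psi$-point of the type of $y'$; this point is $x'$, and so $x\approx y$. To conclude $x\sim y$ we need $\sim$ to be no finer than $\approx$ on points such as $x$ and $y$.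

So there are two demands. The class of a point must record the types of the ``singular'' points, like $x$, that it can reach; and the class of a singular point must be determined by its type alone. Equivalence up to a fixed depth violates the first demand, since recording types of depth $h$ costs depth $h+1$; in Example~\ref{ex:depth}, $c$ sees a $p$-point of the type of $x$ and $e$ does not. The two demands meet at a singular point in the middle of a path, which must both record and stay coarse. We reconcile them by recording only the singular points of the same \emph{level} (Section~\ref{sec:singular}). For a singular point these are the singular points of its own cluster, and its type of sufficient depth already determines their types (Section~\ref{sec:types}). For $m\ge2$ a second argument is needed, because a singular point need not be the only $\psi$-point that it reaches (Section~\ref{sec:proof}).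

From now on $m\ge1$, $\Gamma$, $\Theta$ and a model $M=(X,R,V)$ that satisfies \eqref{eq:frame} are fixed.

\section{Cyclic clusters}\label{sec:clusters}

A \emph{walk of length $n$} is a sequence $v_0Rv_1R\cdots Rv_n$. By \eqref{eq:frame}, the first $m+1$ steps of a walk can be replaced by one step or deleted, which shortens the walk because $m\ge1$. Hence the reflexive transitive closure of $R$ is $R^*=\bigcup_{i\le m}R^i$, and the formula
\[
\lozenge^*\chi=\bigvee_{i\le m}\lozenge^i\chi
\]
holds at $x$ iff $\chi$ holds at some $z$ with $xR^*z$. We say that $x$ \emph{reaches} $z$ if $xR^*z$. \emph{Clusters} are the classes of the equivalence $R^*\cap(R^*)^{-1}$, and $C(x)$ is the cluster of $x$. Every point on a walk between two points of a cluster $C$ lies in $C$.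

A \emph{loop} is a closed walk of length $m+1$, and a cluster is \emph{cyclic} if it contains a loop, that is, if $wR^{m+1}w$ for one of its points $w$. Loops are the walks that \eqref{eq:frame} cannot contract to an edge. In return, a loop supplies walks of every length, and this makes its surroundings behave transitively.

\begin{lemma}\label{lem:loop}
Let $w_0Rw_1R\cdots Rw_mRw_0$ be a loop, $W=\{w_0,\dots,w_m\}$ and $z\notin W$.
\begin{enumerate}
\item[(a)] If some point of $W$ reaches $z$, then every point of $W$ sees $z$.
\item[(b)] If $z$ reaches some point of $W$, then $z$ sees every point of $W$.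
\end{enumerate}
\end{lemma}

\begin{proof}
Read the indices modulo $m+1$. (a) Cut a walk from $W$ to $z$ at its last visit to $W$. This gives $w_jRv_1R\cdots Rv_r=z$ with $r\ge1$ and $v_1,\dots,v_r\notin W$. If $w_iRv_1$, then $w_{i+1}R^mw_iRv_1$ and $w_{i+1}\ne v_1$, so $w_{i+1}Rv_1$ by \eqref{eq:frame}. Going around the loop from $w_j$, we find that every point of $W$ sees $v_1$. If every point of $W$ sees $v_l$ and $l<r$, then $w_iR^{m-1}w_{i+m-1}Rv_lRv_{l+1}$ and $w_i\ne v_{l+1}$, so $w_iRv_{l+1}$ for all $i$. By induction every point of $W$ sees $z$.

(b) Apply (a) to $R^{-1}$, which also satisfies \eqref{eq:frame}, and to the reversed loop.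
\end{proof}

\begin{lemma}\label{lem:cyclic}
Let $C$ be a cyclic cluster.
\begin{enumerate}
\item[(a)] If $z\notin C$ and some point of $C$ reaches $z$, then every point of $C$ sees $z$.
\item[(b)] If $z\notin C$ and $z$ reaches some point of $C$, then $z$ sees every point of $C$.
\item[(c)] Either $|C|\le m+1$, or $cRc'$ for all distinct $c,c'\in C$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $w_0,\dots,w_m$ be a loop in $C$ with vertex set $W\subseteq C$. By Lemma~\ref{lem:loop}, each point of $C\setminus W$ sees every point of $W$ and is seen by every point of $W$.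

(a) The point $w_0$ reaches $z$, so every point of $W$ sees $z$. If $c\in C\setminus W$, then $cRw_0R^{m-1}w_{m-1}Rz$ and $c\ne z$, so $cRz$. Part (b) is (a) for $R^{-1}$, which has the same clusters and the same cyclic clusters.

(c) If $C=W$, then $|C|\le m+1$. Otherwise fix $z\in C\setminus W$ and let $c\ne c'$ in $C$. If exactly one of $c,c'$ is in $W$, then $cRc'$ by the first paragraph. If both are in $W$, say $c=w_i$, then $cR^{m-1}w_{i+m-1}RzRc'$. If neither is in $W$, then $cRw_0R^{m-1}w_{m-1}Rc'$. In both cases $cR^{m+1}c'$, so $cRc'$.
\end{proof}

\section{Singular points and levels}\label{sec:singular}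

The axiom fails to deliver $\lozenge\theta$ from $\lozenge^{m+1}\theta$ exactly at the points that satisfy
\[
\theta^\sharp=\theta\wedge\neg\lozenge\theta\wedge\lozenge^{m+1}\theta .
\]
At such a point $x$ a witness of $\lozenge^{m+1}\theta$ is not seen by $x$, so it equals $x$ by \eqref{eq:frame}. Therefore
\begin{equation}\label{eq:sharp}
x\vDash\theta^\sharp\iff x\vDash\theta\wedge\neg\lozenge\theta\ \text{ and }\ xR^{m+1}x .
\end{equation}
Thus $\theta^\sharp$ expresses that $x$ lies on a loop. If $x\vDash\theta^\sharp$, then $x\nvDash\lozenge\theta^\sharp$ because $x\nvDash\lozenge\theta$, so $x\vDash(\theta^\sharp)^\sharp$ by \eqref{eq:sharp}. Hence $(\theta^\sharp)^\sharp$ and $\theta^\sharp$ are equivalent in $M$.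

Condition (iii) will be proved by induction, passing a formula backwards along a path of $m+1$ edges. Each edge adds a $\lozenge$, so the induction needs a set of formulas that contains the iterates up to $\lozenge^m$; it also has to carry back the information that a loop was met. Put
\[
\Psi=\{\psi,\psi^\sharp:\lozenge\psi\in\Gamma\},\qquad\Phi=\{\lozenge^i\theta:\theta\in\Psi,\ 0\le i\le m\}.
\]
For $\varphi\in\Phi$, a point is \emph{$\varphi$-singular} if it satisfies $\varphi^\sharp$, and \emph{singular} if it satisfies $\sigma=\bigvee_{\varphi\in\Phi}\varphi^\sharp$. Let $S$ be the set of singular points. A cluster is \emph{singular} if it contains a singular point; it is then cyclic by \eqref{eq:sharp}. In Example~\ref{ex:gamma} the point $c_0$ is $p$-singular, and in Example~\ref{ex:depth} so are $x$ and $y$.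

We shall need a formula that tells whether a point reached from a singular cluster still lies in that cluster. The \emph{level} of $x$ is
\[
U(x)=\{\varphi\in\Phi:x\vDash\lozenge^*\varphi\},
\]
and for $u\subseteq\Phi$ the formula $\lambda_u=\bigwedge_{\varphi\in u}\lozenge^*\varphi\wedge\bigwedge_{\varphi\in\Phi\setminus u}\neg\lozenge^*\varphi$ holds at $x$ iff $U(x)=u$. If $x$ reaches $y$, then $U(y)\subseteq U(x)$. So $U$ is constant on each cluster $C$, and we write $U(C)$ for its value.

\begin{lemma}\label{lem:level}
Let $C$ be a singular cluster and let $z$ be reached from a point of $C$.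
\begin{enumerate}
\item[(a)] If $z\notin C$ and $x\in C$ is $\varphi$-singular, then $z\nvDash\varphi$.
\item[(b)] $z\in C$ iff $U(z)=U(C)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:cyclic}(a), $x$ sees $z$, and $x\nvDash\lozenge\varphi$.

(b) Let $z\notin C$ and let $x\in C$ be $\varphi$-singular. Every $z'$ reached from $z$ is reached from $C$, and $z'\notin C$ since otherwise $z$ would lie on a walk between points of $C$. So $z'\nvDash\varphi$ by (a), and $\varphi\notin U(z)$. But $\varphi\in U(x)=U(C)$. The other direction holds because $U$ is constant on $C$.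
\end{proof}

\section{Types in singular clusters}\label{sec:types}

For a finite set of formulas $\Delta'$, an \emph{atom} is a conjunction that contains, for each $\delta\in\Delta'$, exactly one of $\delta$ and $\neg\delta$. Let $\mathrm{At}(\Delta')$ be the finite set of atoms. Every point satisfies exactly one atom, and $x\sim_{\Delta'}y$ iff $x$ and $y$ satisfy the same one. Define
\[
\Delta_0=\Gamma\cup\Theta\cup\Phi\cup\{\lozenge^*\varphi,\varphi^\sharp:\varphi\in\Phi\},\qquad\Delta_{i+1}=\Delta_i\cup\{\lozenge\chi:\chi\in\mathrm{At}(\Delta_i)\},
\]
and write $\sim_i$ for $\sim_{\Delta_i}$. These equivalences become finer as $i$ grows. The level, membership in $S$ and the truth of each $\varphi\in\Phi$ are $\sim_0$-invariant.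

\begin{lemma}\label{lem:bf}
\begin{enumerate}
\item[(a)] $x\sim_{i+1}x'$ iff $x\sim_ix'$ and every point seen by one of $x,x'$ is $\sim_i$-equivalent to a point seen by the other.
\item[(b)] If $x\sim_{i+j}x'$ and $xR^jy$, then $x'R^jy'$ for some $y'\sim_iy$.
\item[(c)] If $\delta$ is a Boolean combination of formulas of $\Delta_0$, then $\lozenge\delta$ is $\sim_1$-invariant and $\lozenge^*\delta$ is $\sim_m$-invariant.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The formulas $\lozenge\chi$, $\chi\in\mathrm{At}(\Delta_i)$, true at $x$ list the $\sim_i$-classes that meet $R(x)$. (b) Apply (a) to the $j$ edges of the walk in turn; each edge lowers the index by one. (c) Let $j\le i$, $x\sim_ix'$, $xR^jy$ and $y\vDash\delta$. By (b), $x'R^jy'$ with $y'\sim_{i-j}y$, so $y'\vDash\delta$. Take $i=j=1$, and $i=m$ with $j\le m$.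
\end{proof}

Combined with levels, part (b) produces matching points inside a prescribed cluster.

\begin{lemma}[matching]\label{lem:match}
Let $C$ be a singular cluster, $g\in C$, $z\sim_{i+j}g$, $zR^jz'$ and $U(z')=U(C)$. Then $gR^jg'$ for some $g'\in C$ with $g'\sim_iz'$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:bf}(b) gives $g'\sim_iz'$ with $gR^jg'$. Then $U(g')=U(z')=U(C)$, so $g'\in C$ by Lemma~\ref{lem:level}(b).
\end{proof}

Each use of Lemma~\ref{lem:bf}(b) loses depth, and Example~\ref{ex:depth} lives on this loss. Inside a singular cluster the loss can be recovered, because all points of the cluster see the same outside points and the cluster itself is small or fully connected.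

\begin{lemma}[stability]\label{lem:stable}
If $C$ is a singular cluster, then $\sim_i$ and $\sim_m$ coincide on $C$ for all $i\ge m$.
\end{lemma}

\begin{proof}
First, \emph{if $\sim_i$ and $\sim_{i+1}$ coincide on $C$, then so do $\sim_{i+1}$ and $\sim_{i+2}$}. Let $c\sim_{i+1}c'$ in $C$ and $cRd$. If $d\notin C$, then $c'Rd$ by Lemma~\ref{lem:cyclic}(a). If $d\in C$, then Lemma~\ref{lem:match} gives $d'\in C$ with $c'Rd'$ and $d'\sim_id$, and $d'\sim_{i+1}d$ by assumption. The same holds with $c$ and $c'$ exchanged, so $c\sim_{i+2}c'$ by Lemma~\ref{lem:bf}(a).

It remains to find $i\le m$ such that $\sim_i$ and $\sim_{i+1}$ coincide on $C$. We use Lemma~\ref{lem:cyclic}(c). If $|C|\le m+1$, the numbers of classes of $\sim_0,\dots,\sim_{m+1}$ on $C$ form a nondecreasing sequence of $m+2$ integers between $1$ and $m+1$. Two consecutive ones are equal, and then the corresponding equivalences coincide on $C$, one being finer than the other. Otherwise distinct points of $C$ see each other, and $i=0$ works. Let $c\sim_0c'$ be distinct points of $C$ and $cRd$. If $d\notin C$, then $c'Rd$ by Lemma~\ref{lem:cyclic}(a). If $d\in C$ and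 $d\ne c'$, then $c'Rd$. If $d=c'$, then $c'Rc$ and $c\sim_0d$. By symmetry $c\sim_1c'$.
\end{proof}

The next step compares two singular clusters. One pair of points with the same type of large depth should force the clusters to realize the same types of that same depth. It takes up to $m$ steps to reach an arbitrary point of a cluster, and $m+1$ levels of depth must remain in order to look one step ahead and still apply stability. So we fix
\[
k=2m+1
\]
and call singular clusters $C,D$ \emph{linked} if $c_0\sim_kd_0$ for some $c_0\in C$, $d_0\in D$. Linked clusters have the same level.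

\begin{lemma}[linked clusters]\label{lem:linked}
Let $C,D$ be linked singular clusters.
\begin{enumerate}
\item[(a)] If $c\in C$, $d\in D$ and $c\sim_md$, then $c\sim_kd$.
\item[(b)] For every $c\in C$ there is $d\in D$ with $c\sim_kd$, and vice versa.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $c_0\sim_kd_0$ with $c_0\in C$, $d_0\in D$, and $u=U(C)=U(D)$. The hypotheses are symmetric in $C$ and $D$.

\emph{Step 1: every $c\in C$ is $\sim_{m+1}$-equivalent to some $d\in D$.} We have $c_0R^jc$ with $j\le m$. Lemma~\ref{lem:match} gives $d\in D$ with $d\sim_{k-j}c$, and $k-j\ge m+1$.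

\emph{Step 2: if $c\in C$, $d\in D$ and $c\sim_md$, then $c\sim_{m+1}d$.} Take $d'\in D$ with $c\sim_{m+1}d'$. Then $d\sim_md'$, so $d\sim_{m+1}d'$ by Lemma~\ref{lem:stable}.

\emph{Step 3.} We show by induction on $i$, $m\le i\le k$, that $c\sim_md$ implies $c\sim_id$ for all $c\in C$, $d\in D$. Assume this for some $i<k$, and let $c\sim_md$ and $cRe$. We look for $f\in R(d)$ with $f\sim_ie$. If $e\in C$, then Step 2 and Lemma~\ref{lem:match} give $f\in D$ with $dRf$ and $f\sim_me$, and $f\sim_ie$ by the induction hypothesis. If $e\notin C$, we route the comparison through $c_0$ and $d_0$, where full depth is available. By Lemma~\ref{lem:cyclic}(a), $c_0Re$, so $d_0Rf$ for some $f\sim_{k-1}e$. By Lemma~\ref{lem:level}(b), $U(f)=U(e)\ne u$, so $f\notin D$ and $dRf$ by Lemma~\ref{lem:cyclic}(a); and $f\sim_ie$ since $i\le k-1$. The same argument applies to the points seen by $d$, and $c\sim_id$ by the induction hypothesis, so $c\sim_{i+1}d$.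

The case $i=k$ is (a), and (b) follows from Step 1 and (a).
\end{proof}

\section{The equivalence and the relation}\label{sec:equiv}

The type of Section~\ref{sec:examples} is now the $\sim_k$-class, written $[s]_k$. The \emph{trace} of $x$ records the types of the singular points that $x$ reaches without lowering the level:
\[
T(x)=\{[s]_k:s\in S,\ xR^*s,\ U(s)=U(x)\}.
\]
Define
\[
x\sim y\iff x\sim_ky\ \text{ and }\ T(x)=T(y).
\]
For $u\subseteq\Phi$ and $\chi\in\mathrm{At}(\Delta_k)$, the formula $\lambda_u\wedge\lozenge^*(\sigma\wedge\lambda_u\wedge\chi)$ holds at $x$ iff $U(x)=u$ and the $\sim_k$-class defined by $\chi$ belongs to $T(x)$. Since $x\sim_ky$ implies $U(x)=U(y)$, we get ${\sim}={\sim_\Delta}$ for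
\[
\Delta=\Delta_k\cup\{\lambda_u\wedge\lozenge^*(\sigma\wedge\lambda_u\wedge\chi):u\subseteq\Phi,\ \chi\in\mathrm{At}(\Delta_k)\}.
\]
The sets $\Psi,\Phi,\Delta_0,\dots,\Delta_k,\Delta$ are obtained from $m,\Gamma,\Theta$ by syntactic operations on finite sets. So $\Delta$ is finite, computable and independent of $M$, and $\Gamma\cup\Theta\subseteq\Delta$ gives ${\sim}\subseteq{\sim_\Gamma}$. The first demand of Section~\ref{sec:examples} holds by definition; part (c) of the next lemma is the second.

\begin{lemma}\label{lem:trace}
\begin{enumerate}
\item[(a)] If $C$ is a singular cluster, then $T(c)=\{[s]_k:s\in S\cap C\}$ for all $c\in C$. We denote this nonempty set by $T(C)$.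
\item[(b)] If $C,D$ are linked singular clusters, then $T(C)=T(D)$.
\item[(c)] If $x,y\in S$ and $x\sim_ky$, then $x\sim y$.
\item[(d)] If $eRf$ and $U(e)=U(f)$, then $T(f)\subseteq T(e)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:level}(b), the points of level $U(C)$ reached from $c$ are the points of $C$. (b) If $s\in S\cap C$, Lemma~\ref{lem:linked}(b) gives $d\in D$ with $d\sim_ks$, and $d\in S$; so $T(C)\subseteq T(D)$, and symmetrically. (c) The clusters $C(x)$ and $C(y)$ are linked, so $T(x)=T(y)$ by (a) and (b). (d) Every point reached from $f$ is reached from $e$.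
\end{proof}

The restriction to the same level in the definition of $T$ is what makes (a), and with it (c), available: it confines the trace of a singular point to its own cluster, where Lemma~\ref{lem:linked} applies.

The relation $\hat R$ is built in stages. Let
\[
E_0=R_{\min},\qquad E_{n+1}=E_n\cup\{(a,b):a\ne b,\ aE_n^{m+1}b\}.
\]
The union $\bigcup_nE_n$ satisfies \eqref{eq:frame}, because the $m+1$ edges of a path lie in one $E_n$, and by induction on $n$ it is contained in every relation that contains $R_{\min}$ and satisfies \eqref{eq:frame}. So $\hat R=\bigcup_nE_n$. Again by induction on $n$, if $a\hat Rb$ then there is an $R_{\min}$-path from $a$ to $b$. The level is well defined on $\sim$-classes.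

\begin{lemma}[propagation]\label{lem:prop}
Suppose that there is an $R_{\min}$-path from $[x]$ to $[y]$.
\begin{enumerate}
\item[(a)] If $\delta$ is a Boolean combination of formulas of $\Delta_0$ and $x\nvDash\lozenge^*\delta$, then $y\nvDash\delta$.
\item[(b)] $U(y)\subseteq U(x)$. If $U(y)=U(x)$, then every class on an $\hat R$-path from $[x]$ to $[y]$ has this level, and $T(y)\subseteq T(x)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Each edge $aR_{\min}b$ has witnesses $e\in a$, $f\in b$ with $eRf$. (a) The formula $\neg\lozenge^*\delta$ is $\sim$-invariant by Lemma~\ref{lem:bf}(c), and it passes from $e$ to $f$ because $R^*$ is transitive. So $y\nvDash\lozenge^*\delta$, and in particular $y\nvDash\delta$. (b) Since $U(f)\subseteq U(e)$ for each edge, the level decreases weakly along $R_{\min}$-paths, hence along $\hat R$-paths; if it is the same at both ends, it is constant. In that case $T(f)\subseteq T(e)$ for each edge of the given path by Lemma~\ref{lem:trace}(d), and $T$ is $\sim$-invariant.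
\end{proof}

\section{Proof of condition (iii)}\label{sec:proof}

Conditions (i) and (ii) hold by the definitions of $\hat V$ and $\hat R$. Since $\psi\in\Phi$ whenever $\lozenge\psi\in\Gamma$, condition (iii) follows once we prove, for all $n$:
\begin{quote}
$(\mathrm P_n)$\quad If $([x],[y])\in E_n$, $\varphi\in\Phi$ and $y\vDash\varphi$, then $x\vDash\lozenge\varphi$.
\end{quote}
The induction hypothesis is used only to show that a counterexample must start at a singular point (Lemma~\ref{lem:reduce}). The rest is an analysis of the paths in the quotient that start at such a point.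

\subsection{Reduction to a singular point}

\begin{lemma}\label{lem:reduce}
Assume $(\mathrm P_n)$. Let $[x]E_n^{m+1}[y]$, $\varphi\in\Phi$, $y\vDash\varphi$ and $x\nvDash\lozenge\varphi$. Then $x$ is $\varphi$-singular.
\end{lemma}

\begin{proof}
Write $\varphi=\lozenge^i\theta$ with $\theta\in\Psi$, $0\le i\le m$, and choose $x=x_0,x_1,\dots,x_{m+1}=y$ with $[x_j]E_n[x_{j+1}]$ for $j\le m$. Apply $(\mathrm P_n)$ to $\lozenge^i\theta,\dots,\lozenge^m\theta\in\Phi$ along the last $m+1-i$ edges, going backwards from $y$. This gives $x_i\vDash\lozenge^{m+1}\theta$, so $x_i\vDash\lozenge\theta\vee\theta$. If $x_i\vDash\lozenge\theta$, then $(\mathrm P_n)$ for $\lozenge\theta,\dots,\lozenge^i\theta$ along the first $i$ edges gives $x\vDash\lozenge^{i+1}\theta=\lozenge\varphi$, which is false. Hence $x_i\vDash\theta^\sharp$.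

The loop at $x_i$ has to be moved to $x$, and for this $\Psi$ contains the formulas $\psi^\sharp$. In $M$ the formula $\theta^\sharp$ is equivalent to some $\theta'\in\Psi$: if $\theta=\psi$ with $\lozenge\psi\in\Gamma$, take $\theta'=\psi^\sharp$; if $\theta=\psi^\sharp$, take $\theta'=\theta$. Now $(\mathrm P_n)$ for $\theta',\dots,\lozenge^{i-1}\theta'$ along the first $i$ edges gives $x\vDash\lozenge^i\theta'$. So $xR^iw$ for some $w\vDash\theta^\sharp$, and by \eqref{eq:sharp} $w\vDash\theta$ and $wR^{m+1}w$. Split the resulting walk of length $i+m+1$ from $x$ to $w$ as $xR^{m+1}vR^iw$. Then $v\vDash\lozenge^i\theta=\varphi$, so $x$ does not see $v$, and $v=x$ by \eqref{eq:frame}. Thus $x\vDash\varphi\wedge\neg\lozenge\varphi$ and $xR^{m+1}x$, and \eqref{eq:sharp} applies.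
\end{proof}

\subsection{Complete clusters}

The argument of Section~\ref{sec:examples} rested on the fact that for $m=1$ a $\psi$-singular point reaches no other $\psi$-point. This fails for larger $m$. Take $m=3$, the cycle $c_0Rc_1Rc_2Rc_3Rc_0$, $V(p)=\{c_0,c_2\}$, $V(q)=\{c_0\}$ and $\Gamma=\{p,q,\lozenge p\}$: the point $c_0$ is $p$-singular and reaches $c_2\vDash p$ with $c_2\not\sim_0c_0$. The following property is what the argument needs, up to type.

A singular cluster $C$ is \emph{complete} if for all $c,c'\in C$ with $c\not\sim_mc'$ there is $c''\in C$ with $cRc''$ and $c''\sim_mc'$. If distinct points of $C$ see each other, then $C$ is complete (take $c''=c'$). This covers all singular clusters when $m=1$, since then $R^*=R\cup R^0$, and all singular clusters with more than $m+1$ points. The four-cycle above is not complete: $c_0$ sees only $c_1$, and $c_1\not\sim_0c_2$.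

\begin{lemma}\label{lem:complete}
Let $x$ be $\varphi$-singular with $C=C(x)$ complete, let $y\vDash\varphi$, and suppose that there is an $R_{\min}$-path from $[x]$ to $[y]$. Then $x\sim y$.
\end{lemma}

\begin{proof}
We first show that
\begin{equation}\label{eq:unique}
xR^*z\ \text{ and }\ z\vDash\varphi\quad\Longrightarrow\quad z\sim_kx .
\end{equation}
Such a $z$ lies in $C$ by Lemma~\ref{lem:level}(a). If $z\not\sim_mx$, completeness gives $c''\sim_mz$ with $xRc''$, so $x\vDash\lozenge\varphi$, which is false. Hence $z\sim_mx$, and $z\sim_kx$ by Lemma~\ref{lem:stable}.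

Let $\chi_0\in\mathrm{At}(\Delta_0)$ be the atom true at $x$. By \eqref{eq:unique}, $x\nvDash\lozenge^*(\varphi\wedge\neg\chi_0)$, so $y\nvDash\varphi\wedge\neg\chi_0$ by Lemma~\ref{lem:prop}(a). Thus $y\sim_0x$; in particular $y\in S$ and $U(y)=U(x)$. The trace raises depth $0$ to depth $k$: by Lemmas \ref{lem:prop}(b) and \ref{lem:trace}(a), $[y]_k\in T(y)\subseteq T(x)=T(C)$, so $y\sim_ks$ for some $s\in S\cap C$. Then $s\vDash\varphi$, so $s\sim_kx$ by \eqref{eq:unique}. Hence $y\sim_kx$ with $x,y\in S$, and $x\sim y$ by Lemma~\ref{lem:trace}(c).
\end{proof}

\subsection{Incomplete clusters}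

When $C$ is not complete we show instead that edges of the quotient that start in $C$ and keep the level can be lifted to edges of $R$ inside $C$. An edge $[c]R_{\min}[d]$ is witnessed by some $eRf$ with $e\sim c$, and matching yields a point of $C$ that agrees with $f$ only up to depth $k-1$. Lemma~\ref{lem:linked}(a) restores the lost depth provided that $e$ lies in a singular cluster linked with $C$. The trace shows that $e$ reaches such a cluster. If $e$ were outside it, $e$ would see all of it, $c$ would imitate this in $C$, and the next lemma would make $C$ complete.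

\begin{lemma}\label{lem:dominant}
Let $C$ be a singular cluster. If some $c\in C$ sees, within $C$, a representative of every $\sim_m$-class of points of $C$, then $C$ is complete.
\end{lemma}

\begin{proof}
Every $g\in C$ with $g\sim_mc$ has the same property as $c$. Indeed, $g\sim_{m+1}c$ by Lemma~\ref{lem:stable}, so for each $c''\in R(c)\cap C$ Lemma~\ref{lem:match} gives $g''\in R(g)\cap C$ with $g''\sim_mc''$. In particular each such $g$ sees a point of $C$ that is again $\sim_m$-equivalent to $c$.

Let $c_1\not\sim_mc_2$ in $C$, and let $c_1R^jc$ with $j\le m$. By the first paragraph there is a walk $c=g_0Rg_1R\cdots Rg_{m-j}$ in $C$ with all $g_l\sim_mc$, and then a point $g'\in R(g_{m-j})\cap C$ with $g'\sim_mc_2$. The walk from $c_1$ to $g'$ has length $j+(m-j)+1=m+1$, and $g'\ne c_1$ because $g'\not\sim_mc_1$. So $c_1Rg'$ by \eqref{eq:frame}.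
\end{proof}

\begin{lemma}\label{lem:anchor}
Let $C$ be a singular cluster that is not complete, $c\in C$ and $e\sim c$. Then $e$ belongs to a singular cluster linked with $C$.
\end{lemma}

\begin{proof}
Let $x\in S\cap C$. Then $[x]_k\in T(C)=T(c)=T(e)$, so $e$ reaches some $s\in S$ with $s\sim_kx$. The cluster $D=C(s)$ is singular and linked with $C$. Suppose that $e\notin D$. By Lemma~\ref{lem:cyclic}(b), $e$ sees every point of $D$. Let $c'\in C$ be arbitrary, and take $d'\in D$ with $d'\sim_kc'$ by Lemma~\ref{lem:linked}(b). Since $e\sim_kc$, $eRd'$ and $U(d')=U(C)$, Lemma~\ref{lem:match} gives $c''\in R(c)\cap C$ with $c''\sim_{k-1}d'$, and so $c''\sim_mc'$ as $k-1\ge m$. By Lemma~\ref{lem:dominant}, $C$ is complete, a contradiction. Hence $e\in D$.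
\end{proof}

\begin{lemma}[lifting]\label{lem:lift}
Let $C$ be a singular cluster that is not complete. If $c\in C$, $[c]\hat R[d]$ and $U(d)=U(C)$, then there is $c'\in C$ with $cRc'$ and $c'\sim d$.
\end{lemma}

\begin{proof}
We use induction on $l$ for all pairs $([c],[d])\in E_l$ as in the statement.

Let $l=0$, and take $e\sim c$, $f\sim d$ with $eRf$. By Lemma~\ref{lem:anchor}, $e$ lies in a singular cluster $D$ linked with $C$. Since $U(f)=U(C)=U(D)$, Lemma~\ref{lem:level}(b) gives $f\in D$. From $e\sim_kc$, Lemma~\ref{lem:match} gives $c'\in R(c)\cap C$ with $c'\sim_{k-1}f$. As $k-1\ge m$, Lemma~\ref{lem:linked}(a) gives $c'\sim_kf$, and $T(c')=T(C)=T(D)=T(f)$ by Lemma~\ref{lem:trace}(a),(b). So $c'\sim f\sim d$.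

Let $([c],[d])\in E_{l+1}\setminus E_l$. Then $[c]\ne[d]$ and $[c]=b_0E_lb_1E_l\cdots E_lb_{m+1}=[d]$. All $b_j$ have level $U(C)$ by Lemma~\ref{lem:prop}(b). Applying the induction hypothesis to the edges in turn, we obtain a walk $cRc_1R\cdots Rc_{m+1}$ in $C$ with $c_j\in b_j$. Since $c_{m+1}\sim d\not\sim c$, we have $c_{m+1}\ne c$, and $cRc_{m+1}$ by \eqref{eq:frame}.
\end{proof}

\subsection{The induction}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
It remains to prove $(\mathrm P_n)$ for all $n$. For $n=0$ take $x'\sim x$ and $y'\sim y$ with $x'Ry'$. Then $y'\vDash\varphi$ as $\varphi\in\Delta_0$, so $x'\vDash\lozenge\varphi$, and $x\vDash\lozenge\varphi$ by Lemma~\ref{lem:bf}(c).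

Assume $(\mathrm P_n)$, and let $([x],[y])\in E_{n+1}\setminus E_n$, $\varphi\in\Phi$, $y\vDash\varphi$. Then $[x]\ne[y]$ and $[x]E_n^{m+1}[y]$. Suppose that $x\nvDash\lozenge\varphi$. By Lemma~\ref{lem:reduce}, $x$ is $\varphi$-singular, so $C=C(x)$ is a singular cluster. There is an $R_{\min}$-path from $[x]$ to $[y]$.

If $C$ is complete, then $x\sim y$ by Lemma~\ref{lem:complete}, contrary to $[x]\ne[y]$.

Let $C$ be incomplete and $u=U(C)$. A point $z$ reached from $x$ with $U(z)\ne u$ lies outside $C$, so $z\nvDash\varphi$ by Lemma~\ref{lem:level}(a). That is, $x\nvDash\lozenge^*(\varphi\wedge\neg\lambda_u)$. By Lemma~\ref{lem:prop}(a), $y\nvDash\varphi\wedge\neg\lambda_u$, so $U(y)=u$. Lemma~\ref{lem:lift} gives $c'$ with $xRc'$ and $c'\sim y$. Then $c'\vDash\varphi$, contrary to $x\nvDash\lozenge\varphi$.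

Both cases are impossible, so $(\mathrm P_{n+1})$ holds.
\end{proof}

\section{Further frame conditions}\label{sec:ext}

Because $\hat R$ is the least admissible relation and the quotient map preserves edges, the filtration of Theorem~\ref{thm:main} inherits further properties of the frame. A first-order formula in the language $\{R,=\}$ is \emph{positive} if it is built from atomic formulas by $\wedge,\vee,\exists,\forall$. A map $g$ between frames is a \emph{homomorphism} if it sends edges to edges. Positive sentences are preserved under surjective homomorphisms: by induction on a positive formula $\alpha$, its truth at a tuple of points implies its truth at the image of the tuple, and surjectivity is used in the step for $\forall$.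

\begin{theorem}\label{thm:ext}
Let $m>0$, let $\Sigma$ be any set of positive first-order sentences in the language $\{R,=\}$, and let $\mathcal F$ be the class of all frames that satisfy $R^{m+1}\subseteq R\cup R^0$ and $\Sigma$ and, optionally, are symmetric. Then for every model $M$ based on a frame in $\mathcal F$ and every finite subformula-closed $\Gamma$, the finite definable filtration of Theorem~\ref{thm:main} is based on a frame in $\mathcal F$. Consequently:
\begin{enumerate}
\item[(1)] every logic $L$ whose frames are exactly the members of $\mathcal F$ admits definable filtration; examples are $\mathsf L_m$ extended by any combination of $\lozenge\top$, $p\to\lozenge p$, $p\to\Box\lozenge p$;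
\item[(2)] the modal logic of $\mathcal F$ is the logic of the finite members of $\mathcal F$.
\end{enumerate}
\end{theorem}

\begin{proof}
The map $x\mapsto[x]$ is a surjective homomorphism $(X,R)\to(X/{\sim},\hat R)$ by (ii), so the quotient satisfies $\Sigma$. If $R$ is symmetric, then so is $E_0=R_{\min}$; if $E_n$ is symmetric, then so is $E_n^{m+1}$, hence $E_{n+1}$; so $\hat R$ is symmetric. This proves the first assertion and the first part of (1).

For the examples, $\lozenge\top$ defines seriality $\forall x\exists y\,xRy$ and $p\to\lozenge p$ defines reflexivity $\forall x\,xRx$, both of which are positive, and $p\to\Box\lozenge p$ defines symmetry.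

For (2), recall that the logic of a class of frames is the set of formulas true at every point of every model based on a frame of the class. The logic of $\mathcal F$ is contained in the logic of its finite members. Conversely, let $\alpha$ fail at $x$ in a model based on a frame in $\mathcal F$, and let $\Gamma$ be the set of subformulas of $\alpha$. By the filtration lemma, $\alpha$ fails at $[x]$ in the finite filtration through $\Gamma$, whose frame is in $\mathcal F$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{KS} Andrey Kudinov, Ilya Shapirovsky, \emph{Two types of filtrations for $\mathrm{wK4}$ and its relatives}, arXiv:2401.00457 (2024).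
\end{thebibliography}
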